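\title{The projective tensor product of two SCD spaces need not be SCD}

\begin{abstract}
A Banach space is slicely countably determined (SCD) if each of its bounded convex subsets is determined, in a precise sense, by a sequence of its slices. We show that this property is not stable under projective tensor products. For a scale $D_p$ of sequence spaces on the dyadic tree, each with a $1$-unconditional basis and, for $1<p\le\infty$, with separable dual, we prove that $D_p\widehat\otimes_\pi D_q$ is SCD if and only if $1/p+1/q<1$. In particular $D_2$ is SCD and $D_2\widehat\otimes_\pi D_2$ is not. We also construct a separable space $X$ with the Radon--Nikod\'ym property such that $X\widehat\otimes_\pi X$ is not SCD.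
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are over $\mathbb K\in\{\mathbb R,\mathbb C\}$, and the two factors of a tensor product are over the same field. We write $B_X$ for the closed unit ball of $X$. Let $A$ be a non-empty bounded convex subset of $X$. A \emph{slice} of $A$ is a set
\[
S(A,x^*,\alpha)=\Big\{x\in A:\ \operatorname{Re}x^*(x)>\sup_{a\in A}\operatorname{Re}x^*(a)-\alpha\Big\},\qquad x^*\in X^*,\ \alpha>0 ,
\]
which is non-empty by the definition of the supremum. By the Hahn--Banach theorem, a subset $B\subseteq A$ that meets every slice of $A$ satisfies $A\subseteq\overline{\operatorname{conv}}(B)$. The property studied here asks that countably many slices already force this conclusion.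

\begin{definition}
A non-empty bounded convex set $A\subseteq X$ is \emph{slicely countably determined} (an \emph{SCD set}) if there is a sequence $(S_n)$ of slices of $A$ such that $A\subseteq\overline{\operatorname{conv}}(B)$ whenever $B\subseteq A$ meets every $S_n$. The space $X$ is an \emph{SCD space} if all its non-empty bounded convex subsets are SCD sets.
\end{definition}

An SCD set is separable, since one may take for $B$ one point from each $S_n$. Two classes of separable spaces are SCD, for different reasons. If $X^*$ is separable, there are few functionals and hence, up to inclusion, few slices (Lemma~\ref{lem:sepdual}). If $X$ is separable and has the Radon--Nikod\'ym property (RNP), there may be many functionals, but there are enough slices of small diameter (Proposition~\ref{prop:rnp}).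

The projective tensor product $X\widehat\otimes_\pi Y$ is the completion of $X\otimes Y$ under the norm
\[
\|z\|_\pi=\inf\Big\{\sum_{i=1}^n\|x_i\|\,\|y_i\|:\ z=\sum_{i=1}^n x_i\otimes y_i\Big\}.
\]
If $X$ and $Y$ are non-zero, both embed isometrically in $X\widehat\otimes_\pi Y$ (fix a unit vector in the other factor), and the SCD property passes to closed subspaces (Remark~\ref{rem:basic}). So the product can be SCD only if both factors are. The converse is the following problem, posed in \cite{LLMR}.

\medskip
\noindent\textbf{Problem.} \emph{Is $X\widehat\otimes_\pi Y$ an SCD space whenever $X$ and $Y$ are SCD spaces?}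
\medskip

The first examples suggest a positive answer. The space $c_0\widehat\otimes_\pi c_0$ has separable dual (the case $p=q=\infty$ of Theorem~\ref{thm:sharp}). The dual of $\ell_2\widehat\otimes_\pi\ell_2$ is not separable, because the bilinear forms $(x,y)\mapsto\sum_{n\in N}x_ny_n$, $N\subseteq\mathbb N$, are at mutual distance $1$. But this product is the space of trace-class operators on $\ell_2$, which is separable and is the dual of the space of compact operators; it therefore has the RNP and is SCD for the second reason. Nevertheless the answer is negative. The counterexample combines $c_0$ and $\ell_2$ along the two directions of a tree, in such a way that in the tensor product both reasons fail at once.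

Let $T=\bigcup_{n\ge0}\{0,1\}^n$ be the dyadic tree, $|\sigma|$ the length of a node $\sigma\in T$, and $\Delta=\{0,1\}^{\mathbb N}$ the uncountable set of branches. For $\sigma,\tau\in T$ we write $\sigma\preceq\tau$ if $\sigma$ is an initial segment of $\tau$, and for $t\in\Delta$ we write $\sigma\prec t$ if $\sigma$ is an initial segment of $t$; the initial segment of $t$ of length $n$ is $t|_n$. An \emph{antichain} is a set of pairwise incomparable nodes. Two initial segments of the same branch are comparable, so
\begin{equation}\label{eq:star}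
\text{an antichain contains at most one node }\sigma\prec t,\text{ for each }t\in\Delta .
\end{equation}
For $1\le p\le\infty$ consider the functions $x\colon T\to\mathbb K$ with
\[
\|x\|_{D_p}=\sup_{t\in\Delta}\big\|(x(\sigma))_{\sigma\prec t}\big\|_{\ell_p}<\infty .
\]
They form a Banach space: it is the closed subspace of $\ell_\infty(\Delta;\ell_p)$ of those families whose members indexed by $s$ and $t$ agree at the nodes common to $s$ and $t$. Let $D_p$ be the closure in it of the space $c_{00}(T)$ of finitely supported functions, and let $e_\sigma$ be the indicator function of $\{\sigma\}$. Along a branch the norm of $D_p$ is the $\ell_p$-norm, and by \eqref{eq:star} along an antichain it is the supremum norm. Every node lies on a branch, so $D_\infty=c_0(T)$. We put $1/\infty=0$.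

\begin{theorem}\label{thm:main}
The space $D_2$ has a $1$-unconditional basis and separable dual, and it is an SCD space, but $D_2\widehat\otimes_\pi D_2$ is not an SCD space.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $p,q\in(1,\infty]$. Then $D_p$ and $D_q$ are SCD spaces, and the following are equivalent:
\begin{enumerate}
\item[(a)] $D_p\widehat\otimes_\pi D_q$ is an SCD space;
\item[(b)] $D_p\widehat\otimes_\pi D_q$ has separable dual;
\item[(c)] $\frac1p+\frac1q<1$.
\end{enumerate}
If $\frac1p+\frac1q=1$ with $p,q<\infty$, then $D_p\widehat\otimes_\pi D_q$ contains an isometric $1$-complemented copy of $D_1$, a space with a $1$-unconditional basis that is not SCD.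
\end{theorem}

\begin{theorem}\label{thm:rnp}
There is a separable Banach space $X$ with the Radon--Nikod\'ym property, hence an SCD space, such that $X\widehat\otimes_\pi X$ is not an SCD space.
\end{theorem}

Thus stability fails inside the class of spaces with separable dual and also inside the class of separable spaces with the RNP. All negative statements come from one criterion on tree-indexed vectors (Proposition~\ref{prop:criterion}), applied to diagonal tensors. The proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp} (Sections~\ref{sec:slices}--\ref{sec:small}) are self-contained. The proof of Theorem~\ref{thm:rnp} (Section~\ref{sec:rnp}) uses Grothendieck's inequality, a theorem of Bourgain and Pisier \cite{BP} and standard facts about the RNP.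

\section{Determining sequences of slices}\label{sec:slices}

The definition of an SCD set quantifies over subsets $B$. The next lemma replaces it by a condition on slices alone, which is the form in which we prove or refute the property.

\begin{lemma}\label{lem:cofinal}
Let $A$ be a non-empty bounded convex subset of a Banach space $Z$ and let $(S_n)$ be a sequence of slices of $A$. The following are equivalent:
\begin{enumerate}
\item[(i)] $A\subseteq\overline{\operatorname{conv}}(B)$ whenever $B\subseteq A$ meets every $S_n$;
\item[(ii)] every slice of $A$ contains some $S_n$.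
\end{enumerate}
\end{lemma}

\begin{proof}
Assume (ii) and let $B\subseteq A$ meet every $S_n$. Then $B$ meets every slice of $A$. If there were $a\in A\setminus\overline{\operatorname{conv}}(B)$, the Hahn--Banach theorem would give $z^*\in Z^*$ with $\operatorname{Re}z^*(a)>\beta:=\sup_B\operatorname{Re}z^*$. Then $\alpha=\sup_A\operatorname{Re}z^*-\beta$ is positive, and the slice $S(A,z^*,\alpha)=\{x\in A:\operatorname{Re}z^*(x)>\beta\}$ misses $B$, a contradiction.

Assume that (ii) fails for $S=S(A,z^*,\alpha)$, and pick $b_n\in S_n\setminus S$ for every $n$. The set $B=\{b_n:n\in\mathbb N\}$ meets every $S_n$ and lies in the closed half-space $H=\{z:\operatorname{Re}z^*(z)\le\sup_A\operatorname{Re}z^*-\alpha\}$. Hence $\overline{\operatorname{conv}}(B)\subseteq H$, while the non-empty set $S\subseteq A$ is disjoint from $H$. So (i) fails.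
\end{proof}

\begin{remark}\label{rem:basic}
(a) If $A$ lies in a closed subspace $W$ of $Z$, then functionals on $W$ extend to $Z$, so $A$ has the same slices in $W$ and in $Z$. Hence closed subspaces of SCD spaces are SCD spaces. (b) The continuous real-linear functionals on a complex space are exactly the real parts of the complex-linear ones. Hence slices, and with them the SCD property, depend only on the underlying real space.
\end{remark}

\begin{lemma}\label{lem:sepdual}
If $Z^*$ is separable, then $Z$ is an SCD space.
\end{lemma}

\begin{proof}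
Let $A\subseteq Z$ be non-empty, bounded and convex, with $\|a\|\le R$ on $A$ for some $R>0$, and let $\{z_k^*\}$ be a countable dense subset of $Z^*$. We verify (ii) of Lemma~\ref{lem:cofinal} for the countable family $S(A,z_k^*,1/j)$, $k,j\in\mathbb N$. Given $S(A,z^*,\alpha)$, choose $k$ with $\|z^*-z_k^*\|R<\alpha/4$ and $j$ with $1/j\le\alpha/2$. On $A$ the functions $\operatorname{Re}z^*$ and $\operatorname{Re}z_k^*$ differ by less than $\alpha/4$, so their suprema differ by at most $\alpha/4$. For $a\in S(A,z_k^*,1/j)$,
\[
\operatorname{Re}z^*(a)>\operatorname{Re}z_k^*(a)-\tfrac\alpha4>\sup_A\operatorname{Re}z_k^*-\tfrac\alpha2-\tfrac\alpha4\ge\sup_A\operatorname{Re}z^*-\alpha ,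
\]
that is, $a\in S(A,z^*,\alpha)$.
\end{proof}

\section{Diagonal tensors, and the tree with three nodes}\label{sec:diag}

We use three facts about the projective norm.

\begin{enumerate}
\item[(T1)] A bounded bilinear map $b\colon X\times Y\to W$ into a Banach space satisfies $\|\sum_i b(x_i,y_i)\|\le\|b\|\sum_i\|x_i\|\|y_i\|$, so it induces an operator $X\widehat\otimes_\pi Y\to W$ of norm $\|b\|$ with $x\otimes y\mapsto b(x,y)$. In particular $(X\widehat\otimes_\pi Y)^*$ is isometrically the space of bounded bilinear forms on $X\times Y$, and by the Hahn--Banach theorem $\|z\|_\pi=\sup\{|B(z)|:\|B\|\le1\}$.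
\item[(T2)] If $U$ and $V$ are contractions on $X$ and $Y$, then $U\otimes V\colon x\otimes y\mapsto Ux\otimes Vy$ is a contraction on $X\widehat\otimes_\pi Y$; this is (T1) with $b(x,y)=Ux\otimes Vy$.
\item[(T3)] For $x_1,\dots,x_N\in X$ and $y_1,\dots,y_N\in Y$, the average of $\varepsilon_i\varepsilon_j$ over $\varepsilon\in\{-1,1\}^N$ is $1$ for $i=j$ and $0$ otherwise, so
\[
\sum_{i=1}^N x_i\otimes y_i=2^{-N}\sum_{\varepsilon}\Big(\sum_i\varepsilon_ix_i\Big)\otimes\Big(\sum_j\varepsilon_jy_j\Big),
\]
and therefore
\begin{equation}\label{eq:signs}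
\Big\|\sum_{i=1}^Nx_i\otimes y_i\Big\|_\pi\le\max_{\varepsilon}\Big\|\sum_i\varepsilon_ix_i\Big\|\,\Big\|\sum_j\varepsilon_jy_j\Big\| .
\end{equation}
\end{enumerate}

Upper bounds for projective norms will come from \eqref{eq:signs}, and lower bounds from testing against bilinear forms. The effect on $D_2$ is visible on the three nodes $\emptyset,0,1$. For $x$ supported on them,
\[
\|x\|_{D_2}^2=\max\big\{|x(\emptyset)|^2+|x(0)|^2,\ |x(\emptyset)|^2+|x(1)|^2\big\}.
\]
Put $\xi_\sigma=e_\sigma\otimes e_\sigma\in D_2\widehat\otimes_\pi D_2$. For the antichain $\{0,1\}$,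
\[
\xi_0+\xi_1=\tfrac12\,(e_0+e_1)\otimes(e_0+e_1)+\tfrac12\,(e_0-e_1)\otimes(e_0-e_1),
\]
and $\|e_0\pm e_1\|_{D_2}=1$, so $\|\xi_0+\xi_1\|_\pi\le1$; the form $x(0)y(0)$ shows equality. For the chain $\{\emptyset,0\}$, the form $x(\emptyset)y(\emptyset)+x(0)y(0)$ has norm at most $1$ by the Cauchy--Schwarz inequality and takes the value $2$ at $\xi_\emptyset+\xi_0$, so $\|\xi_\emptyset+\xi_0\|_\pi=2$. The same form gives $\|\xi_\emptyset+\xi_0+\xi_1\|_\pi\ge2$, and \eqref{eq:signs} gives the upper bound $\sqrt2\cdot\sqrt2=2$. The values $1,2,2$ are the norms of $e_0+e_1$, $e_\emptyset+e_0$, $e_\emptyset+e_0+e_1$ in $D_1$, whereas in $D_2$ these vectors have norms $1,\sqrt2,\sqrt2$.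

So passing to the diagonal of the tensor square keeps the supremum norm on antichains and turns the $\ell_2$-norm on branches into the $\ell_1$-norm. Once branches carry the $\ell_1$-norm, summation along each branch is a bounded functional. The next section shows that these uncountably many functionals, together with the supremum norm on antichains, destroy the SCD property.

\section{A criterion for failing the SCD property}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}
Let $Z$ be a Banach space, $(\xi_\sigma)_{\sigma\in T}\subseteq Z$, $(\varphi_t)_{t\in\Delta}\subseteq Z^*$ and $C<\infty$. Suppose that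
\begin{enumerate}
\item[(A)] $\big\|\sum_{\sigma\in F}\xi_\sigma\big\|\le C$ for every finite antichain $F\subseteq T$;
\item[(B)] $\varphi_t(\xi_\sigma)=1$ if $\sigma\prec t$, and $\varphi_t(\xi_\sigma)=0$ otherwise.
\end{enumerate}
Then $Z$ is not an SCD space.
\end{proposition}

The model case is $Z=D_1$ with $\xi_\sigma=e_\sigma$ and $\varphi_t(x)=\sum_{\sigma\prec t}x(\sigma)$. Here $\|\varphi_t\|\le1$ by the definition of the norm, and (A) holds with $C=1$ by \eqref{eq:star}.

\begin{corollary}\label{cor:D1}
The space $D_1$ is not an SCD space.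
\end{corollary}

By Lemma~\ref{lem:cofinal}, a set $A$ fails to be SCD as soon as it has uncountably many slices $S_t$ such that no slice of $A$ lies in infinitely many of them. Let us look for such a set in $D_1$. Suppose that $A$ contains $0$ and all $e_\sigma$, that $0\le\varphi_t\le1$ on $A$, and put $S_t=\{a\in A:\varphi_t(a)<\frac12\}$. A slice containing $0$ has the form $S=\{a\in A:\operatorname{Re}\psi(a)>-\delta\}$ with $\delta>0$, and we may take $\|\psi\|\le1$. Given $m>1/\delta$ distinct branches $t_1,\dots,t_m$, take distinct nodes $\tau_i\prec t_i$ of the same length. Since $\|e_{\tau_1}+\dots+e_{\tau_m}\|=1$, we have $\sum_i\operatorname{Re}\psi(e_{\tau_i})\ge-1$, so $\operatorname{Re}\psi(e_{\tau_i})\ge-1/m>-\delta$ for some $i$. Then $e_{\tau_i}\in S\setminus S_{t_i}$. So $S$ lies in at most $1/\delta$ of the slices $S_t$.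

The difficulty is with slices that do not contain $0$. For $A=\operatorname{conv}(\{0\}\cup\{e_\sigma:\sigma\in T\})$ and a node $\tau$ of length one, the slice $\{a\in A:a(\tau)>\frac12\}$ lies in $S_t$ for every branch $t$ that avoids $\tau$, because the remaining coefficients of $a$ add up to less than $\frac12$. The move ``add a far-out vector $e_{\tau_i}$'' must be available from every point that generates $A$, and not only from $0$. This is why we take all finite antichain sums as generators.

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]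
For a finite antichain $F$ put $a_F=\sum_{\sigma\in F}\xi_\sigma$, so that $a_\emptyset=0$ for the empty antichain, and let $A$ be the convex hull of all $a_F$. By (A), $A$ is bounded. By (B) and \eqref{eq:star}, $\varphi_t(a_F)=1$ if some $\sigma\in F$ satisfies $\sigma\prec t$, and $\varphi_t(a_F)=0$ otherwise. Hence $\varphi_t(A)\subseteq[0,1]$, and since $0\in A$ we have $\sup_A\operatorname{Re}(-\varphi_t)=0$. Therefore
\[
S_t:=\{a\in A:\varphi_t(a)<\tfrac12\}=S(A,-\varphi_t,\tfrac12)
\]
is a slice of $A$.

\medskip
\noindent\emph{Claim. For every slice $S=S(A,\psi,\alpha)$, the set $\{t\in\Delta:S\subseteq S_t\}$ is finite.}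
\medskip

The supremum of $\operatorname{Re}\psi$ over $A$ equals its supremum over the generators $a_F$, so some $a_F$ lies in $S$. Put
\[
\delta=\operatorname{Re}\psi(a_F)-\Big(\sup_A\operatorname{Re}\psi-\alpha\Big)>0 ,
\]
so that $S=\{a\in A:\operatorname{Re}\psi(a)>\operatorname{Re}\psi(a_F)-\delta\}$. Suppose that $t_1,\dots,t_m$ are distinct branches with $S\subseteq S_{t_i}$ for all $i$ and $m>C\|\psi\|/\delta$. Since $a_F\in S_{t_i}$, we have $\varphi_{t_i}(a_F)=0$, so no node of $F$ lies on $t_i$. Choose $\ell$ larger than the length of every node of $F$ and so large that the nodes $\tau_i=t_i|_\ell$ are distinct. Distinct nodes of equal length are incomparable, so $\{\tau_1,\dots,\tau_m\}$ is an antichain. Each $F_i=F\cup\{\tau_i\}$ is an antichain too: for $\sigma\in F$, the relation $\sigma\preceq\tau_i$ would put $\sigma$ on $t_i$, and $\tau_i\preceq\sigma$ is impossible because $|\tau_i|>|\sigma|$. Thus $a_{F_i}=a_F+\xi_{\tau_i}\in A$, and (A) for the antichain $\{\tau_1,\dots,\tau_m\}$ gives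
\[
\frac1m\sum_{i=1}^m\operatorname{Re}\psi(a_{F_i})=\operatorname{Re}\psi(a_F)+\frac1m\operatorname{Re}\psi\Big(\sum_{i=1}^m\xi_{\tau_i}\Big)\ge\operatorname{Re}\psi(a_F)-\frac{C\|\psi\|}{m}>\operatorname{Re}\psi(a_F)-\delta .
\]
Hence $a_{F_i}\in S$ for some $i$. But $\varphi_{t_i}(a_{F_i})=1$, so $a_{F_i}\notin S_{t_i}$, a contradiction. This proves the claim.

If $A$ were an SCD set, Lemma~\ref{lem:cofinal} would give slices $S_n'$, $n\in\mathbb N$, such that every $S_t$ contains some $S'_{n(t)}$. As $\Delta$ is uncountable, some $n$ equals $n(t)$ for infinitely many $t$, which contradicts the claim.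
\end{proof}

\begin{remark}\label{rem:both}
Neither hypothesis can be dropped. In $c_0(T)$ the vectors $e_\sigma$ satisfy (A), and the space is SCD by Lemma~\ref{lem:sepdual}; a functional as in (B) would take the value $n$ at the unit vector $\sum_{k<n}e_{t|_k}$ for every $n$. In $\ell_1(T)$ the vectors $e_\sigma$ and the sums along branches satisfy (B), and the space, a separable dual space, is SCD by fact (R1) and Proposition~\ref{prop:rnp} below; here $\|\sum_{\sigma\in F}e_\sigma\|=|F|$. No bound on the norms $\|\varphi_t\|$ is needed.
\end{remark}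

\section{Tree spaces with separable dual}\label{sec:dual}

Fix an enumeration $T=\{\sigma_1,\sigma_2,\dots\}$. Call a norm on $c_{00}(T)$ \emph{monotone} if $|x|\le|y|$ pointwise implies $\|x\|\le\|y\|$, and let $V$ be the completion of $c_{00}(T)$ under such a norm. Let $P_nx=\sum_{k\le n}x(\sigma_k)e_{\sigma_k}$. By monotonicity $P_n$ and $I-P_n$ are contractions on $c_{00}(T)$, hence on $V$. For $x\in c_{00}(T)$ we have $P_nx=x$ for large $n$, so by density $P_nx\to x$ for all $x\in V$. Thus $(e_{\sigma_k})$ is a basis of $V$, and it is \emph{$1$-unconditional}: multiplying the coordinates by scalars of modulus at most $1$ does not increase the norm. All this applies to $D_p$, $1\le p\le\infty$, where moreover $|x(\sigma)|\le\|x\|$.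

The dual of $V$ is separable if every functional is small on vectors supported far out. The obstruction is a functional that adds up linearly over disjointly supported vectors, as $\varphi_t$ does on $D_1$. The following estimate excludes it: for $1\le p\le\infty$, say that $V$ has an \emph{upper $p$-estimate} if
\begin{equation}\label{eq:upper}
\|x_1+\dots+x_N\|\le N^{1/p}
\end{equation}
whenever $x_1,\dots,x_N\in c_{00}(T)$ have disjoint supports and norm at most $1$.

\begin{lemma}\label{lem:shrinking}
Let $V$ be the completion of $c_{00}(T)$ under a monotone norm with an upper $p$-estimate for some $1<p\le\infty$. Then $\|v^*\circ(I-P_n)\|\to0$ for every $v^*\in V^*$, and $V^*$ is separable.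
\end{lemma}

\begin{proof}
Since $I-P_{n+1}=(I-P_n)(I-P_{n+1})$, the sequence $\|v^*\circ(I-P_n)\|$ is non-increasing. Suppose that it exceeds some $\delta>0$ for all $n$. Put $n_0=1$. Given $n_{i-1}$, choose $x\in B_V$ with $|v^*((I-P_{n_{i-1}})x)|>\delta$. Since $P_m(I-P_{n_{i-1}})x\to(I-P_{n_{i-1}})x$, there is $n_i>n_{i-1}$ such that $u=P_{n_i}(I-P_{n_{i-1}})x$ has $|v^*(u)|>\delta$. Multiply $u$ by a unimodular scalar to obtain $u_i\in B_V$, supported in $\{\sigma_k:n_{i-1}<k\le n_i\}$, with $v^*(u_i)$ real and larger than $\delta$. By \eqref{eq:upper},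
\[
N\delta\le v^*(u_1+\dots+u_N)\le\|v^*\|\,N^{1/p}\qquad\text{for all }N,
\]
which is impossible for $p>1$. So $v^*=\lim_nv^*\circ P_n$ in norm, and $v^*\circ P_n$ lies in the span of the first $n$ coordinate functionals. Thus $V^*$ is the closure of a countable union of finite-dimensional spaces.
\end{proof}

\begin{lemma}\label{lem:Dp}
For $1\le p\le\infty$ the space $D_p$ has an upper $p$-estimate. For $1<p\le\infty$ the dual $D_p^*$ is separable and $D_p$ is an SCD space.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_N\in B_{D_p}$ have disjoint supports. If $p<\infty$, then for every branch $t$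
\[
\sum_{\sigma\prec t}\Big|\sum_ix_i(\sigma)\Big|^p=\sum_i\sum_{\sigma\prec t}|x_i(\sigma)|^p\le N .
\]
If $p=\infty$, each coordinate of the sum is a coordinate of one $x_i$, so the sum has norm at most $1$. Now apply Lemmas~\ref{lem:shrinking} and~\ref{lem:sepdual}.
\end{proof}

\section{The case $1/p+1/q\ge1$}\label{sec:large}

\begin{proposition}\label{prop:large}
Let $p,q\in(1,\infty]$ with $\frac1p+\frac1q\ge1$. Then $D_p\widehat\otimes_\pi D_q$ is not an SCD space.
\end{proposition}

\begin{proof}
Both exponents are finite, since $p=\infty$ would force $q\le1$, and symmetrically. We apply Proposition~\ref{prop:criterion} with $\xi_\sigma=e_\sigma\otimes e_\sigma$.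

Let $F$ be a finite antichain. By \eqref{eq:star}, $\|\sum_{\sigma\in F}\varepsilon_\sigma e_\sigma\|\le1$ in $D_p$ and in $D_q$ for all signs $\varepsilon_\sigma$. By \eqref{eq:signs}, $\|\sum_{\sigma\in F}\xi_\sigma\|_\pi\le1$, which is (A) with $C=1$.

For $t\in\Delta$ let $\varphi_t(x,y)=\sum_{\sigma\prec t}x(\sigma)y(\sigma)$. Let $p'$ be the conjugate exponent, $\frac1p+\frac1{p'}=1$. The hypothesis says $q\le p'$, so the $\ell_{p'}$-norm is at most the $\ell_q$-norm, and H\"older's inequality gives
\begin{equation}\label{eq:holder}
\sum_{\sigma\prec t}|x(\sigma)||y(\sigma)|\le\big\|(x(\sigma))_{\sigma\prec t}\big\|_{\ell_p}\big\|(y(\sigma))_{\sigma\prec t}\big\|_{\ell_{p'}}\le\|x\|_{D_p}\|y\|_{D_q}.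
\end{equation}
So $\varphi_t$ is a bounded bilinear form, that is, by (T1), a functional on $D_p\widehat\otimes_\pi D_q$. Its value at $\xi_\sigma$ is $1$ if $\sigma\prec t$ and $0$ otherwise, which is (B).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The basis $(e_{\sigma_k})$ of $D_2$ is $1$-unconditional (Section~\ref{sec:dual}), $D_2^*$ is separable and $D_2$ is SCD by Lemma~\ref{lem:Dp}, and $D_2\widehat\otimes_\pi D_2$ is not SCD by Proposition~\ref{prop:large}.
\end{proof}

For conjugate exponents the computation of Section~\ref{sec:diag} extends to the whole tree and identifies the diagonal exactly.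

\begin{proposition}\label{prop:copy}
Let $1<p,q<\infty$ with $\frac1p+\frac1q=1$. The map $e_\sigma\mapsto e_\sigma\otimes e_\sigma$ extends to a linear isometry $J$ of $D_1$ into $D_p\widehat\otimes_\pi D_q$, and $J(D_1)$ is the range of a projection of norm one.
\end{proposition}

\begin{proof}
Let $h\in c_{00}(T)$ and write $h(\sigma)=\theta_\sigma|h(\sigma)|$ with $|\theta_\sigma|=1$ for all $\sigma\in T$. Let $H$ be the support of $h$. To use \eqref{eq:signs} efficiently, split each coefficient between the two factors according to the exponents: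
\[
Jh=\sum_{\sigma\in H}h(\sigma)\,e_\sigma\otimes e_\sigma=\sum_{\sigma\in H}\big(\theta_\sigma|h(\sigma)|^{1/p}e_\sigma\big)\otimes\big(|h(\sigma)|^{1/q}e_\sigma\big).
\]
For all signs $\varepsilon_\sigma$,
\[
\Big\|\sum_{\sigma\in H}\varepsilon_\sigma\theta_\sigma|h(\sigma)|^{1/p}e_\sigma\Big\|_{D_p}=\sup_{t}\Big(\sum_{\sigma\prec t}|h(\sigma)|\Big)^{1/p}=\|h\|_{D_1}^{1/p},
\]
and the same computation with $q$ gives $\|h\|_{D_1}^{1/q}$ for the second factor. By \eqref{eq:signs}, $\|Jh\|_\pi\le\|h\|_{D_1}^{1/p+1/q}=\|h\|_{D_1}$. Conversely, for each $t$ the form $(x,y)\mapsto\sum_{\sigma\prec t}\overline{\theta_\sigma}\,x(\sigma)y(\sigma)$ has norm at most $1$ by \eqref{eq:holder}, and its value at $Jh$ is $\sum_{\sigma\prec t}|h(\sigma)|$. The supremum over $t$ gives $\|Jh\|_\pi\ge\|h\|_{D_1}$. So $J$ is isometric on $c_{00}(T)$ and extends to $D_1$, with range $\overline{\operatorname{span}}\{e_\sigma\otimes e_\sigma\}$.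

Let $L=\operatorname{span}\{e_\sigma\otimes e_\tau:\sigma,\tau\in T\}$; it is dense, because $c_{00}(T)$ is dense in both factors. Define $\Pi$ on $L$ by $\Pi(e_\sigma\otimes e_\tau)=e_\sigma\otimes e_\sigma$ if $\sigma=\tau$ and $0$ otherwise. For $\varepsilon\in\{-1,1\}^T$ the multiplication $M_\varepsilon x=\varepsilon x$ is an isometry of $D_p$ and of $D_q$, and $(M_\varepsilon\otimes M_\varepsilon)(e_\sigma\otimes e_\tau)=\varepsilon_\sigma\varepsilon_\tau\,e_\sigma\otimes e_\tau$. If $z\in L$ involves only nodes from a finite set $H$, then $\Pi z$ is the average of $(M_\varepsilon\otimes M_\varepsilon)z$ over the $2^{|H|}$ sign choices on $H$ (with $\varepsilon=1$ off $H$), so $\|\Pi z\|_\pi\le\|z\|_\pi$ by (T2). Hence $\Pi$ extends to a contraction with values in $J(D_1)$ that fixes every $e_\sigma\otimes e_\sigma$, and so is a projection of norm one onto $J(D_1)$.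
\end{proof}

\section{The case $1/p+1/q<1$}\label{sec:small}

In the proof of Proposition~\ref{prop:large}, condition (A) holds for all exponents, and the hypothesis on $p,q$ enters only in \eqref{eq:holder}. If $\frac1p+\frac1q<1$, then (B) cannot be satisfied: by \eqref{eq:signs}, the sum of $N$ diagonal tensors along a branch has norm at most $N^{1/p+1/q}$, which is $o(N)$. The same estimate, applied to arbitrary disjoint blocks, shows that the whole dual is separable.

\begin{proposition}\label{prop:small}
Let $p,q\in(1,\infty]$ with $\frac1p+\frac1q<1$. Then $(D_p\widehat\otimes_\pi D_q)^*$ is separable.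
\end{proposition}

\begin{proof}
Let $P_n$ and $Q_n$ be the basis projections of $D_p$ and $D_q$, and let $B$ be a bounded bilinear form on $D_p\times D_q$. For operators $U,V$ write $B(U\cdot,V\cdot)$ for the form $(x,y)\mapsto B(Ux,Vy)$. We show that
\begin{equation}\label{eq:goal}
\|B-B(P_m\cdot,Q_m\cdot)\|\to0 .
\end{equation}
Since $B(P_m\cdot,Q_m\cdot)$ lies in the span of the $m^2$ forms $x(\sigma_i)y(\sigma_j)$, $i,j\le m$, this proves the proposition by (T1). Think of $B$ as the infinite matrix $(B(e_{\sigma_i},e_{\sigma_j}))$. The part outside the $m\times m$ corner is covered by the far ends of the first $n$ columns and rows (Step~1) and by the part in which both indices exceed $n$ (Step~2).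

\emph{Step 1. For fixed $n$, $\|B((I-P_m)\cdot,Q_n\cdot)\|\to0$ and $\|B(P_n\cdot,(I-Q_m)\cdot)\|\to0$ as $m\to\infty$.} Let $f_j=B(\cdot,e_{\sigma_j})\in D_p^*$. For $x\in B_{D_p}$ and $y\in B_{D_q}$,
\[
|B((I-P_m)x,Q_ny)|=\Big|\sum_{j\le n}y(\sigma_j)\,f_j((I-P_m)x)\Big|\le\sum_{j\le n}\|f_j\circ(I-P_m)\| ,
\]
and the right side tends to $0$ by Lemmas~\ref{lem:shrinking} and~\ref{lem:Dp}, since $p>1$. Exchanging the two variables, and using $q>1$, gives the second statement.

\emph{Step 2. $\beta_n:=\|B((I-P_n)\cdot,(I-Q_n)\cdot)\|\to0$.} The sequence is non-increasing, because $I-P_{n+1}=(I-P_n)(I-P_{n+1})$ and likewise for $Q_n$. Suppose $\beta_n>\delta>0$ for all $n$. Put $n_0=1$. Given $n_{i-1}$, there are $x\in(I-P_{n_{i-1}})B_{D_p}$ and $y\in(I-Q_{n_{i-1}})B_{D_q}$ with $|B(x,y)|>\delta$. Since $B(P_mx,Q_my)\to B(x,y)$, there is $n_i>n_{i-1}$ with $|B(P_{n_i}x,Q_{n_i}y)|>\delta$. Let $v_i=Q_{n_i}y$ and let $u_i$ be a unimodular multiple of $P_{n_i}x$ with $B(u_i,v_i)$ real and larger than $\delta$. Both have norm at most $1$ and are supported in $\{\sigma_k:n_{i-1}<k\le n_i\}$. By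 \eqref{eq:signs} and the upper estimates of Lemma~\ref{lem:Dp}, applied to $\varepsilon_iu_i$ and $\varepsilon_iv_i$,
\[
N\delta\le\sum_{i\le N}B(u_i,v_i)\le\|B\|\,\Big\|\sum_{i\le N}u_i\otimes v_i\Big\|_\pi\le\|B\|\,N^{1/p+1/q}\qquad\text{for all }N .
\]
This is impossible when $\frac1p+\frac1q<1$.

\emph{Step 3.} Let $m\ge n$. Write $B-B(P_m\cdot,Q_m\cdot)=B((I-P_m)\cdot,\cdot)+B(P_m\cdot,(I-Q_m)\cdot)$ and split each term at $n$:
\begin{align*}
B-B(P_m\cdot,Q_m\cdot)={}&B((I-P_m)\cdot,Q_n\cdot)+B((I-P_m)\cdot,(I-Q_n)\cdot)\\
&+B(P_n\cdot,(I-Q_m)\cdot)+B((P_m-P_n)\cdot,(I-Q_m)\cdot).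
\end{align*}
We have $I-P_m=(I-P_n)(I-P_m)$, $P_m-P_n=(I-P_n)P_m$ and $I-Q_m=(I-Q_n)(I-Q_m)$, and $I-P_m$, $P_m$, $I-Q_m$ are contractions. Hence the second and fourth terms have norm at most $\beta_n$. The first and third tend to $0$ by Step~1. So $\limsup_m\|B-B(P_m\cdot,Q_m\cdot)\|\le2\beta_n$ for every $n$, and Step~2 gives \eqref{eq:goal}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The spaces $D_p$ and $D_q$ are SCD by Lemma~\ref{lem:Dp}. The implication (b)$\Rightarrow$(a) is Lemma~\ref{lem:sepdual}, (a)$\Rightarrow$(c) is Proposition~\ref{prop:large}, and (c)$\Rightarrow$(b) is Proposition~\ref{prop:small}. The last statement follows from Proposition~\ref{prop:copy}, Corollary~\ref{cor:D1} and the unconditionality of the basis of $D_1$ (Section~\ref{sec:dual}).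
\end{proof}

\section{An example with the Radon--Nikod\'ym property}\label{sec:rnp}

\subsection{Background}

A function $g\colon[0,1]\to X$ is \emph{strongly measurable} if it is an almost everywhere limit of measurable simple functions, and $L_\infty(X)$ is the space of essentially bounded strongly measurable functions. An operator $R\colon L_1[0,1]\to X$ is \emph{representable} if $Rf=\int_0^1f(s)g(s)\,ds$ (Bochner integral) for some $g\in L_\infty(X)$. We use the RNP in this form: $X$ has the RNP if and only if every bounded operator $L_1[0,1]\to X$ is representable; see \cite{DU}. A complex space has the RNP exactly when the underlying real space has it, since a real-linear operator on the real $L_1$ and its complex-linear extension to the complex $L_1$ are represented by the same functions. The RNP is preserved by isomorphisms, and by finite direct sums because each coordinate of an operator can be represented separately. A point $d$ of a bounded closed convex set $K$ is a \emph{denting point} if it lies in slices of $K$ of arbitrarily small diameter. A space $X$ is an \emph{$\mathcal L_{\infty,\lambda}$-space}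 if every finite-dimensional subspace is contained in a finite-dimensional subspace $N$ with an isomorphism $u\colon N\to\ell_\infty^{\dim N}$ such that $\|u\|\|u^{-1}\|\le\lambda$; we take $\lambda=2$ and use only the bound $3$, so a convention with $\lambda+\varepsilon$ in place of $\lambda$ makes no difference. We use the following results.

\begin{enumerate}
\item[(R1)] Separable dual spaces have the RNP (Dunford--Pettis); see \cite{DU}.
\item[(R2)] In a space with the RNP every bounded closed convex set is the closed convex hull of its denting points (Rieffel, Maynard, Huff, Davis, Phelps); see \cite{DU}.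
\item[(BP)] For $\lambda>1$, every separable real Banach space $E$ embeds isometrically in a separable $\mathcal L_{\infty,\lambda}$-space $X$ such that $X/E$ has the RNP \cite{BP}.
\item[(G)] Grothendieck's inequality: there is a constant $K_G$ such that, for every real matrix $(\beta_{kl})$ with $|\sum_{k,l}\beta_{kl}s_kr_l|\le1$ whenever $|s_k|,|r_l|\le1$, one has $|\sum_{k,l}\beta_{kl}\langle h_k,g_l\rangle|\le K_G$ for all $h_k,g_l$ in the unit ball of a real Hilbert space.
\end{enumerate}

\begin{proposition}\label{prop:rnp}
A separable Banach space with the RNP is an SCD space.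
\end{proposition}

\begin{proof}
By Remark~\ref{rem:basic}(b) we may assume real scalars. Let $A$ be non-empty, bounded and convex, and $K=\overline A$. Let $\{d_k\}$ be a countable dense subset of the set of denting points of $K$. For $k,j\in\mathbb N$ let $S(K,x^*_{kj},\alpha_{kj})$ be a slice of diameter less than $1/j$ containing $d_k$. A functional has the same supremum on $A$ and on $K$, so $S_{kj}=S(A,x^*_{kj},\alpha_{kj})=A\cap S(K,x^*_{kj},\alpha_{kj})$ is a slice of $A$. If $B\subseteq A$ meets every $S_{kj}$, then $\operatorname{dist}(d_k,B)<1/j$ for all $k,j$. Hence $\overline B$ contains all $d_k$, and so all denting points of $K$. By (R2), $A\subseteq K\subseteq\overline{\operatorname{conv}}(B)$.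
\end{proof}

\subsection{The plan}

The spaces $D_p$ fail the RNP because of the supremum norm on antichains. Indeed, let $(\rho_n)$ be an infinite antichain and $(r_n)$ the Rademacher functions. Since $\int fr_n\to0$ for $f\in L_1[0,1]$ (by density of the dyadic step functions), $Rf=\sum_n(\int fr_n)e_{\rho_n}$ is a bounded operator into $D_p$. A representing function $g$ would have $g(s)(\rho_n)=r_n(s)=\pm1$ for all $n$ and almost all $s$, whereas the coordinates of an element of $D_p$ tend to $0$.

So we look for a different source of (A) and (B). Take vectors $x_\sigma\in X$ and functionals $x_t^*\in X^*$ with $x_t^*(x_\sigma)=1$ for $\sigma\prec t$ and $0$ otherwise. Then (B) holds in $X\widehat\otimes_\pi X$ for $\xi_\sigma=x_\sigma\otimes x_\sigma$ and the forms $x^*_t(x)x^*_t(y)$. The difficulty is (A). The antichain sums $\sum_{\sigma\in F}x_\sigma$ must be unbounded in $X$, for otherwise Proposition~\ref{prop:criterion} shows that $X$ itself is not SCD, and then \eqref{eq:signs} gives no uniform bound. Grothendieck's inequality does give one, for vectors with only an $\ell_2$-estimate,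 provided that the ambient space is locally $\ell_\infty^M$.

\begin{lemma}\label{lem:groth}
Let $X$ be a real $\mathcal L_{\infty,2}$-space and let $x_1,\dots,x_n\in X$ satisfy $\|\sum_ia_ix_i\|\le\|a\|_2$ for all $a\in\mathbb R^n$. Then $\|\sum_ix_i\otimes x_i\|_\pi\le9K_G$ in $X\widehat\otimes_\pi X$.
\end{lemma}

\begin{proof}
Choose a finite-dimensional $N\subseteq X$ containing all $x_i$ and an isomorphism $u\colon N\to\ell_\infty^M$ with $\|u\|\le1$ and $\|u^{-1}\|\le3$. Let $B$ be a bilinear form on $X\times X$ with $\|B\|\le1$, and let $(\beta_{kl})$ be the matrix of the form $(s,r)\mapsto B(u^{-1}s,u^{-1}r)$ on $\ell_\infty^M\times\ell_\infty^M$, which has norm at most $9$. For $k\le M$ put $h_k=((ux_i)(k))_{i\le n}\in\ell_2^n$. Then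
\[
\|h_k\|_2=\sup_{\|a\|_2\le1}\Big|\Big(u\sum_ia_ix_i\Big)(k)\Big|\le\sup_{\|a\|_2\le1}\Big\|\sum_ia_ix_i\Big\|\le1 .
\]
Since $B(x_i,x_i)=\sum_{k,l}\beta_{kl}\,(ux_i)(k)\,(ux_i)(l)$, summing over $i$ and applying (G) to the matrix $(\beta_{kl}/9)$ gives
\[
\Big|\sum_iB(x_i,x_i)\Big|=\Big|\sum_{k,l}\beta_{kl}\langle h_k,h_l\rangle\Big|\le9K_G .
\]
The supremum over $B$ is the projective norm, by (T1).
\end{proof}

It remains to find a space $E$ with the RNP that has an $\ell_2$-estimate on antichains and bounded branch functionals, and to enlarge it to an $\mathcal L_{\infty,2}$-space without losing the RNP. We obtain $E$ as a separable dual, so that (R1) applies.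

\subsection{The space $E$}

Scalars are real until the last paragraph of the paper. Let $G$ be the completion of $c_{00}(T)$ under the monotone norm
\[
\|y\|_G=\sup\Big\{\Big(\sum_{\sigma\in F}|y(\sigma)|^2\Big)^{1/2}:\ F\subseteq T\text{ an antichain}\Big\}.
\]
Compared with $D_2$, branches and antichains have exchanged their roles. Put $E=G^*$, and let $e_\sigma^*\in E$ be the coordinate functionals, which are bounded because singletons are antichains.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(i)] $\|\sum_{\sigma\in F}a_\sigma e_\sigma^*\|_E\le\|a\|_2$ for every finite antichain $F$ and all $a\in\mathbb R^F$.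
\item[(ii)] For every $t\in\Delta$ there is $b_t\in B_{E^*}$ with $b_t(e_\sigma^*)=1$ if $\sigma\prec t$ and $b_t(e^*_\sigma)=0$ otherwise.
\item[(iii)] $E$ is separable and has the RNP.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $y\in c_{00}(T)$ the Cauchy--Schwarz inequality gives $|\sum_{\sigma\in F}a_\sigma y(\sigma)|\le\|a\|_2\|y\|_G$.

(ii) By \eqref{eq:star} the vectors $y_n=\sum_{k\le n}e_{t|_k}$ have norm $1$ in $G$. Let $b_t$ be a weak$^*$ cluster point of $(y_n)$ in $B_{G^{**}}=B_{E^*}$. For each $\sigma$ the sequence $e_\sigma^*(y_n)$ is eventually $1$ if $\sigma\prec t$ and is $0$ otherwise, so $b_t(e_\sigma^*)$ has the stated value.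

(iii) Let $y_1,\dots,y_N\in c_{00}(T)$ have disjoint supports and norm at most $1$. For every antichain $F$,
\[
\sum_{\sigma\in F}\Big|\sum_iy_i(\sigma)\Big|^2=\sum_i\sum_{\sigma\in F}|y_i(\sigma)|^2\le N ,
\]
so $G$ has an upper $2$-estimate. By Lemma~\ref{lem:shrinking}, $E=G^*$ is separable, and (R1) applies.
\end{proof}

The enlargement cannot be skipped. For a finite antichain $F$ we have $\|\sum_{\sigma\in F}a_\sigma e_\sigma\|_G=\|a\|_2$, hence $(\sum_{\sigma\in F}g(e_\sigma)^2)^{1/2}\le\|g\|_E$ for $g\in E$. So the form $(g,g')\mapsto\sum_{\sigma\in F}g(e_\sigma)g'(e_\sigma)$ on $E\times E$ has norm at most $1$, and it shows that $\sum_{\sigma\in F}e_\sigma^*\otimes e_\sigma^*$ has norm $|F|$ in $E\widehat\otimes_\pi E$. In a larger space $X\supseteq E$ a tensor has more representations, and its projective norm can drop.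

\subsection{The space $X$}

By (BP) the quotient $X/E$ has the RNP, and by Lemma~\ref{lem:E} so does $E$. We need the RNP for $X$.

\begin{lemma}\label{lem:three}
Let $X$ be a separable Banach space and $E\subseteq X$ a closed subspace. If $E$ and $X/E$ have the RNP, then so does $X$.
\end{lemma}

\begin{proof}
Let $Q\colon X\to X/E$ be the quotient map and $R\colon L_1[0,1]\to X$ a bounded operator. Then $QR$ is represented by some $g\in L_\infty(X/E)$, and after a change on a null set $\|g(s)\|\le\gamma<\infty$ for all $s$.

We lift $g$ to a function $h\in L_\infty(X)$ with $Qh=g$. Let $\{z_i\}$ be a countable dense subset of $X/E$, and for $k\ge1$ let $g_k(s)=z_i$, where $i$ is the least index with $\|g(s)-z_i\|<2^{-k}$. Each $g_k$ takes countably many values, on measurable sets, and so do $w_1=g_1$ and $w_k=g_k-g_{k-1}$ for $k\ge2$. We have $\|w_1(s)\|\le\gamma+1$, $\|w_k(s)\|\le3\cdot2^{-k}$ for $k\ge2$, and $g=\sum_kw_k$. For each $z\in X/E$ fix $r(z)\in X$ with $Qr(z)=z$ and $\|r(z)\|\le2\|z\|$. The functions $r\circ w_k$ take countably many values on measurable sets, so they are strongly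 measurable, and $h=\sum_kr\circ w_k$ converges uniformly. Thus $h\in L_\infty(X)$ and $Qh=g$.

Let $R_hf=\int fh$. Then $QR_hf=\int fg=QRf$, so $R-R_h$ maps into $\ker Q=E$ and is represented by some $h'\in L_\infty(E)$. Hence $R$ is represented by $h+h'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rnp}]
\emph{Real scalars.} Let $E$ be as in Lemma~\ref{lem:E} and let $X\supseteq E$ be given by (BP) with $\lambda=2$. By Lemma~\ref{lem:three}, $X$ is separable with the RNP, and it is SCD by Proposition~\ref{prop:rnp}. Put $\xi_\sigma=e_\sigma^*\otimes e_\sigma^*\in X\widehat\otimes_\pi X$. By Lemma~\ref{lem:E}(i) and Lemma~\ref{lem:groth}, condition (A) holds with $C=9K_G$. Extend $b_t$ to $x_t^*\in X^*$ by the Hahn--Banach theorem and let $\varphi_t(x,y)=x_t^*(x)x_t^*(y)$, a bounded bilinear form. Then $\varphi_t(\xi_\sigma)=b_t(e_\sigma^*)^2$, so (B) holds by Lemma~\ref{lem:E}(ii). By Proposition~\ref{prop:criterion}, $X\widehat\otimes_\pi X$ is not SCD.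

\emph{Complex scalars.} Let $X_{\mathbb C}=X\oplus iX$ with the Taylor norm
\[
\|x+iy\|=\sup_{\theta\in\mathbb R}\|x\cos\theta-y\sin\theta\| .
\]
The vector $x\cos\theta-y\sin\theta$ is the first component of $e^{i\theta}(x+iy)$, so this real norm is invariant under multiplication by unimodular scalars and is a complex norm. It satisfies $\max\{\|x\|,\|y\|\}\le\|x+iy\|\le\|x\|+\|y\|$ and $\|x+i0\|=\|x\|$. Thus $X$ embeds isometrically in $X_{\mathbb C}$, and $X_{\mathbb C}$ is isomorphic as a real space to $X\oplus X$. Hence $X_{\mathbb C}$ is separable with the RNP, and it is SCD by Proposition~\ref{prop:rnp}. The real-bilinear map $(x,y)\mapsto x\otimes y$ from $X\times X$ to $X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$ has norm $1$, so by (T1) it induces a real-linear contraction $X\widehat\otimes_\pi X\to X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$ that sends $\xi_\sigma$ to $e_\sigma^*\otimes e_\sigma^*$. Therefore (A) holds in $X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$ with the same constant. The functional $\widetilde x_t(x+iy)=x_t^*(x)+ix_t^*(y)$ is complex-linear, bounded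 and extends $x_t^*$, so the forms $(z,z')\mapsto\widetilde x_t(z)\widetilde x_t(z')$ satisfy (B). By Proposition~\ref{prop:criterion}, $X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$ is not SCD.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Bourgain and Pisier, \emph{A construction of $\mathcal L_\infty$-spaces and related Banach spaces}, Bol. Soc. Brasil. Mat. 14 (1983).

\bibitem{DU}
Diestel and Uhl, \emph{Vector Measures}.

\bibitem{LLMR}
Johann Langemets, Marcus L\~oo, Miguel Martin and Abraham Rueda Zoca, \emph{Slicely countably determined points in Banach spaces}, arXiv:2311.03064 (2023).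

\end{thebibliography}
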